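\title{Decomposing finite level Borel functions and lowering their level by a change of topology}

\begin{abstract}
A function $f\colon X\to Y$ is of class $\Sigma_{m,n}$ if preimages of $\boldsymbol\Sigma^0_n$ sets are $\boldsymbol\Sigma^0_m$. We prove, in ZFC, the following conjecture from a paper of Motto Ros: if $X$ is analytic, $Y$ is separable metrizable, $1<n<m<\omega$ and $f$ is of class $\Sigma_{m,n}$, then the topology of $X$ has an analytic refinement, consisting of $\boldsymbol\Sigma^0_2$ sets, for which $f$ is of class $\Sigma_{m-1,n}$. We deduce this from a decomposition theorem: for $2\le n\le m<\omega$, the function $f$ is of class $\Sigma_{m,n}$ if and only if $X$ can be partitioned into countably many $\boldsymbol\Delta^0_m$ sets on each of which $f$ is $\boldsymbol\Sigma^0_{m-n+1}$-measurable. The decomposition comes from a dichotomy for Borel functions, proved by methods of effective descriptive set theory.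
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(X,\tau)$ be a topological space. The finite levels of its Borel hierarchy are defined as follows: $\boldsymbol\Sigma^0_1(X,\tau)=\tau$, the class $\boldsymbol\Pi^0_k(X,\tau)$ consists of the complements of the sets in $\boldsymbol\Sigma^0_k(X,\tau)$, and $\boldsymbol\Sigma^0_{k+1}(X,\tau)$ consists of the countable unions of sets in $\boldsymbol\Pi^0_k(X,\tau)$. Thus $\boldsymbol\Sigma^0_2(X,\tau)$ is the class of countable unions of closed sets. We put $\boldsymbol\Delta^0_k=\boldsymbol\Sigma^0_k\cap\boldsymbol\Pi^0_k$, and we omit $X$ or $\tau$ from the notation when it is understood. An \emph{analytic space} is a separable metrizable space homeomorphic to an analytic subset of a Polish space.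

For spaces $X,Y$ and $1\le n\le m<\omega$, the \emph{finite level Borel class} $\Sigma_{m,n}(X,Y)$ is the set of all $f\colon X\to Y$ such that $f^{-1}(S)\in\boldsymbol\Sigma^0_m(X)$ for every $S\in\boldsymbol\Sigma^0_n(Y)$. The members of $\Sigma_{a,1}(X,Y)$ are called \emph{$\boldsymbol\Sigma^0_a$-measurable}; for $a=1$ these are the continuous functions. Preimages commute with complements and unions, so $\Sigma_{m,n}\subseteq\Sigma_{m+1,n+1}$, and by induction on $b$
\begin{equation}\label{eq:shift}
g\text{ is }\boldsymbol\Sigma^0_a\text{-measurable and }S\in\boldsymbol\Sigma^0_b(Y)\ \Longrightarrow\ g^{-1}(S)\in\boldsymbol\Sigma^0_{a+b-1}(X).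
\end{equation}
Hence $\Sigma_{m,n}$ contains every $\boldsymbol\Sigma^0_{m-n+1}$-measurable function. It contains functions of another kind as well. The indicator function $1_A\colon X\to\{0,1\}$, with $\{0,1\}$ discrete, lies in $\Sigma_{m,n}$ exactly when $A\in\boldsymbol\Delta^0_m(X)$, whatever $n\le m$ is, while it is $\boldsymbol\Sigma^0_{m-n+1}$-measurable only when $A\in\boldsymbol\Delta^0_{m-n+1}(X)$.

How far can such a function be simplified by refining the topology of its domain? Applying \eqref{eq:shift} to the identity map $(X,\tau)\to(X,\tau')$ gives, for arbitrary topologies on $X$,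
\begin{equation}\label{eq:refine}
\tau'\subseteq\boldsymbol\Sigma^0_a(\tau)\ \Longrightarrow\ \boldsymbol\Sigma^0_j(\tau')\subseteq\boldsymbol\Sigma^0_{j+a-1}(\tau)\quad\text{for all }j\ge1 .
\end{equation}
So a refinement $\tau'\subseteq\boldsymbol\Sigma^0_2(\tau)$ moves each set down by at most one level, and every function of class $\Sigma_{m-1,n}$ for $\tau'$ is of class $\Sigma_{m,n}$ for $\tau$. The question is whether all functions of class $\Sigma_{m,n}$ arise in this way, with a refinement that is again analytic. The statement that they do, for $1<n<m$, is a conjecture taken from Motto Ros \cite{MR}. We prove it; all arguments are carried out in ZFC.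

\begin{theorem}\label{thm:A}
Let $(X,\tau)$ be an analytic space, $Y$ a separable metrizable space, $1<n<m<\omega$ and $f\in\Sigma_{m,n}(X,Y)$. There is a topology $\tau'$ with $\tau\subseteq\tau'\subseteq\boldsymbol\Sigma^0_2(X,\tau)$ such that $Z=(X,\tau')$ is an analytic space and $f\in\Sigma_{m-1,n}(Z,Y)$.
\end{theorem}

\begin{example}\label{ex:thomae}
Let $C=\{c_0,c_1,\dots\}$ be the countable dense set of eventually zero sequences in the Baire space $\omega^\omega$, listed without repetition, and let $Y=\{0\}\cup\{2^{-i}:i\in\omega\}\subseteq\mathbb R$. Put $f(c_i)=2^{-i}$ and $f(x)=0$ for $x\notin C$. Every preimage under $f$ is countable or has countable complement, hence is $\boldsymbol\Sigma^0_3$, so $f\in\Sigma_{3,2}$. On the other hand $f\notin\Sigma_{2,2}$: if $f^{-1}(\{0\})=\omega^\omega\setminus C$ were a countable union of closed sets, each of them would miss the dense set $C$ and be nowhere dense, and $\omega^\omega$ would be meager. Now refine the topology by making each point of $C$ isolated. The preimage of an open set is a subset of $C$ or is cofinite, so $f$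 becomes continuous, and in particular of class $\Sigma_{2,2}$.
\end{example}

One expects a positive answer for the following reason. Any countable family of Borel sets of finite levels at least $2$ can be lowered by one level through a single analytic refinement $\tau'\subseteq\boldsymbol\Sigma^0_2(\tau)$: one makes countably many closed sets clopen (Lemma~\ref{lem:refine}). This settles the analogue of Theorem~\ref{thm:A} for $n=1$ and the case of $\boldsymbol\Sigma^0_{m-n+1}$-measurable functions, where it suffices to lower the preimages of a countable base of $Y$, and the case of indicators, where one lowers $A$ and its complement. The difficulty for $n>1$ is that membership in $\Sigma_{m,n}$ is not visibly a condition on countably many sets. If $Y$ is uncountable, no countable family of closed sets generates all closed sets, or even all singletons, by unions. Lowering the preimages of basic open sets from $\boldsymbol\Sigma^0_m$ to $\boldsymbol\Sigma^0_{m-1}$ gives, through \eqref{eq:shift}, only $f\in\Sigma_{m+n-2,n}$, and $m+n-2\ge m$. What is needed is a countable certificate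 for membership in $\Sigma_{m,n}$. The next theorem provides one, and it says that the two kinds of functions above account for the whole class.

\begin{theorem}\label{thm:B}
Let $X$ be an analytic space, $Y$ a separable metrizable space, $2\le n\le m<\omega$ and $f\colon X\to Y$. Then $f\in\Sigma_{m,n}(X,Y)$ if and only if there is a countable partition $X=\bigsqcup_iX_i$ such that each $X_i$ is in $\boldsymbol\Delta^0_m(X)$ and each $f|_{X_i}$ is $\boldsymbol\Sigma^0_{m-n+1}$-measurable.
\end{theorem}

The ``if'' direction is immediate. For $S\in\boldsymbol\Sigma^0_n(Y)$, \eqref{eq:shift} gives $(f|_{X_i})^{-1}(S)=X_i\cap T_i$ with $T_i\in\boldsymbol\Sigma^0_m(X)$, and $f^{-1}(S)=\bigcup_i(X_i\cap T_i)\in\boldsymbol\Sigma^0_m(X)$. Some bound on the complexity of the pieces is needed here, since every indicator function is constant on each of two pieces. For $n=1$ the statement would hold trivially with one piece.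

Theorem~\ref{thm:A} can be reversed, extended to $n=1$ and iterated, and the gain of one level cannot be improved.

\begin{theorem}\label{thm:C}
Let $(X,\tau)$ be an analytic space, $Y$ a separable metrizable space, $1\le n<m<\omega$ and $f\colon X\to Y$.
\begin{enumerate}
\item[(1)] $f\in\Sigma_{m,n}(X,Y)$ if and only if there is a topology $\tau\subseteq\tau'\subseteq\boldsymbol\Sigma^0_2(\tau)$ with $Z=(X,\tau')$ analytic and $f\in\Sigma_{m-1,n}(Z,Y)$.
\item[(2)] $f\in\Sigma_{m,n}(X,Y)$ if and only if there is a topology $\tau\subseteq\tau^*\subseteq\boldsymbol\Sigma^0_{m-n+1}(\tau)$ with $(X,\tau^*)$ analytic and $f\in\Sigma_{n,n}((X,\tau^*),Y)$. If $n\ge2$, then for such $\tau^*$ there is a countable partition of $X$ into $\boldsymbol\Delta^0_n(\tau^*)$ pieces on each of which $f$ is $\tau^*$-continuous.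
\item[(3)] For all $1<n<m<\omega$ there are Polish spaces $(X,\tau)$ and $Y$ and $f\in\Sigma_{m,n}(X,Y)$ such that for no topology $\tau\subseteq\tau'\subseteq\boldsymbol\Sigma^0_2(\tau)$ is $f^{-1}(S)\in\boldsymbol\Sigma^0_{m-2}(X,\tau')$ for all $S\in\boldsymbol\Sigma^0_n(Y)$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:refine} derives Theorems~\ref{thm:A} and~\ref{thm:C} from Theorem~\ref{thm:B}, and Section~\ref{sec:baire} reduces Theorem~\ref{thm:B} to analytic subsets of $\omega^\omega$. The core of the paper is a dichotomy (Proposition~\ref{prop:dich}): either $f$ decomposes, or arbitrary $\boldsymbol\Sigma^0_{k+1}$ sets are continuous preimages of sets $f^{-1}(V)$ with $V$ open. For $f\in\Sigma_{m,n}$ the second alternative would collapse the Borel hierarchy of $\omega^\omega$ at level $m$, and this yields the decomposition (Section~\ref{sec:dich}). Section~\ref{sec:model} works out the first steps of the proof of the dichotomy in a model case at the lowest level. The general proof, in Section~\ref{sec:proof}, uses Louveau's topologies $\tau_k$ (Section~\ref{sec:effective})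 and a combinatorial description of $\boldsymbol\Sigma^0_{k+1}$ sets by orders on finite sequences (Section~\ref{sec:trees}).

\section{Making closed sets clopen}\label{sec:refine}

We recall the classical facts used throughout. In a metrizable space open sets are $\boldsymbol\Sigma^0_2$, and by induction $\boldsymbol\Sigma^0_k\cup\boldsymbol\Pi^0_k\subseteq\boldsymbol\Delta^0_{k+1}$. The class $\boldsymbol\Sigma^0_k$ is closed under countable unions and finite intersections, so $\boldsymbol\Delta^0_k$ is an algebra. For a subspace $A\subseteq X$, the sets in $\boldsymbol\Sigma^0_k(A)$ and $\boldsymbol\Pi^0_k(A)$ are the traces on $A$ of the sets in $\boldsymbol\Sigma^0_k(X)$ and $\boldsymbol\Pi^0_k(X)$. If $Y$ has a countable base, $\boldsymbol\Sigma^0_k$-measurability of a map into $Y$ needs to be checked on basic open sets only. The Borel hierarchy of $\omega^\omega$ is proper: $\boldsymbol\Pi^0_k(\omega^\omega)\ne\boldsymbol\Sigma^0_k(\omega^\omega)$ for all $k\ge1$. Analytic subsets of Polish spaces are preserved by intersections with Borel sets and by preimages under continuous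 maps between Polish spaces. In any space the sets with the Baire property form a $\sigma$-algebra containing the open sets, and a nonmeager set with the Baire property is comeager in some nonempty basic open set. All theorems are trivial for $X=\emptyset$, so we assume $X\neq\emptyset$.

\begin{lemma}\label{lem:refine}
Let $(X,\tau)$ be analytic and let $\mathcal F$ be a countable family of subsets of $X$, each $A\in\mathcal F$ lying in $\boldsymbol\Sigma^0_{j_A}(\tau)$ for some $2\le j_A<\omega$. There is a topology $\tau\subseteq\tau'\subseteq\boldsymbol\Sigma^0_2(\tau)$ such that $(X,\tau')$ is analytic and $A\in\boldsymbol\Sigma^0_{j_A-1}(\tau')$ for all $A\in\mathcal F$. If $\tau$ is Polish, so is $\tau'$.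
\end{lemma}

\begin{proof}
Unfold each $A\in\mathcal F$: if $j_A>2$ write $A=\bigcup_i(X\setminus A_i)$ with $A_i\in\boldsymbol\Sigma^0_{j_A-1}(\tau)$ and unfold the $A_i$; if $j_A=2$ write $A$ as a countable union of $\tau$-closed sets. Let $(F_i)_{i\in\omega}$ list all the closed sets reached, and let $\tau'$ be generated by $\tau\cup\{F_i:i\in\omega\}$. The sets of level $2$ in the unfolding become $\tau'$-open, so by induction along the unfolding $A\in\boldsymbol\Sigma^0_{j_A-1}(\tau')$. The topology $\tau'$ has a countable base of sets $O\cap F$ with $O$ $\tau$-open and $F$ $\tau$-closed; these are $\boldsymbol\Sigma^0_2(\tau)$, hence $\tau'\subseteq\boldsymbol\Sigma^0_2(\tau)$.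

The complements of the $F_i$ are already $\tau$-open, so $\tau'$ is the topology induced by the injection $x\mapsto(x,(1_{F_i}(x))_{i})$ of $X$ into $X\times2^\omega$. Let $X$ be an analytic subset of the Polish space $W$ and $F_i=X\cap F'_i$ with $F_i'$ closed in $W$. The image of the injection is the intersection of the analytic set $X\times2^\omega$ with the Borel set $\{(w,c)\in W\times2^\omega:\forall i\ c_i=1_{F'_i}(w)\}$, so $(X,\tau')$ is analytic. Finally, a Polish topology stays Polish when countably many closed sets are made clopen \cite[13.2 and 13.3]{Ke}.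
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]
Put $k=m-n+1$. Since $n<m$ we have $k\ge2$, which is what allows Lemma~\ref{lem:refine} to act on sets of level $k$. Take the pieces $X_i$ of Theorem~\ref{thm:B} and a countable base $(B_j)$ of $Y$, and write $(f|_{X_i})^{-1}(B_j)=X_i\cap S_{ij}$ with $S_{ij}\in\boldsymbol\Sigma^0_k(\tau)$. Apply Lemma~\ref{lem:refine} to the sets $X_i$ and $X\setminus X_i$, of level $m$, and to the sets $S_{ij}$, of level $k$. For the resulting analytic space $Z=(X,\tau')$ we have $X_i\in\boldsymbol\Delta^0_{m-1}(Z)$, and $f|_{X_i}$ is $\boldsymbol\Sigma^0_{k-1}$-measurable for $\tau'$. As $k-1=(m-1)-n+1$ and $n\le m-1$, the ``if'' direction of Theorem~\ref{thm:B} gives $f\in\Sigma_{m-1,n}(Z,Y)$.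
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C} from Theorems~\ref{thm:A} and~\ref{thm:B}]
The ``if'' directions of (1) and (2) follow from \eqref{eq:refine}, which gives $\boldsymbol\Sigma^0_{m-1}(\tau')\subseteq\boldsymbol\Sigma^0_m(\tau)$ and $\boldsymbol\Sigma^0_n(\tau^*)\subseteq\boldsymbol\Sigma^0_m(\tau)$.

(1) ``Only if'' is Theorem~\ref{thm:A} for $n\ge2$. For $n=1$ apply Lemma~\ref{lem:refine} to the preimages of the members of a countable base of $Y$, which are $\boldsymbol\Sigma^0_m$ with $m\ge2$.

(2) Applying (1) $m-n$ times gives analytic topologies $\tau=\tau^0\subseteq\tau^1\subseteq\dots\subseteq\tau^{m-n}=\tau^*$ with $\tau^{l+1}\subseteq\boldsymbol\Sigma^0_2(\tau^l)$ and $f\in\Sigma_{m-l,n}((X,\tau^l),Y)$. By \eqref{eq:refine} and induction, $\tau^l\subseteq\boldsymbol\Sigma^0_{l+1}(\tau)$, so $\tau^*\subseteq\boldsymbol\Sigma^0_{m-n+1}(\tau)$. The last sentence of (2) is Theorem~\ref{thm:B} with $m=n$ for the space $(X,\tau^*)$.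

(3) Let $X=\omega^\omega$ with its usual topology $\tau$ and fix $A\in\boldsymbol\Sigma^0_m(\tau)\setminus\boldsymbol\Sigma^0_{m-1}(\tau)$, for instance $A\in\boldsymbol\Pi^0_{m-1}(\tau)\setminus\boldsymbol\Sigma^0_{m-1}(\tau)$. Applying Lemma~\ref{lem:refine} to $A$, $m-n$ times, gives a Polish topology $\tau^*$ with $A\in\boldsymbol\Sigma^0_n(\tau^*)$, and $\tau^*\subseteq\boldsymbol\Sigma^0_{m-n+1}(\tau)$ as in (2). Let $Y=(\omega^\omega,\tau^*)$ and let $f$ be the identity. Then $f$ is $\boldsymbol\Sigma^0_{m-n+1}$-measurable, so $f\in\Sigma_{m,n}(X,Y)$ by \eqref{eq:shift}. If $\tau'$ were a topology as excluded in (3) (note that $m-2\ge1$), then $A=f^{-1}(A)\in\boldsymbol\Sigma^0_{m-2}(\tau')\subseteq\boldsymbol\Sigma^0_{m-1}(\tau)$ by \eqref{eq:refine}, a contradiction.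
\end{proof}

\section{Reduction to subsets of the Baire space}\label{sec:baire}

Let $\omega^{<\omega}$ be the set of finite sequences of natural numbers, ordered by the initial segment relation $\subseteq$, and let $N_s=\{x\in\omega^\omega:s\subseteq x\}$. The effective methods used later live on $\omega^\omega$, where we shall prove the following.

\begin{proposition}\label{prop:Bprime}
Let $X\subseteq\omega^\omega$ be analytic, $Y$ separable metrizable, $2\le n\le m<\omega$ and $f\in\Sigma_{m,n}(X,Y)$. Then $X$ is a countable union of sets $Q_i\in\boldsymbol\Pi^0_{m-1}(X)$ such that each $f|_{Q_i}$ is $\boldsymbol\Sigma^0_{m-n+1}$-measurable.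
\end{proposition}

To deduce Theorem~\ref{thm:B} we pull $f$ back along a map $\pi$ from $\omega^\omega$, decompose there, and push the pieces forward. The pieces need not be unions of fibers of $\pi$, and taking their images would lose control of their complexity. Instead we keep the points over which a piece is comeager in part of the fiber; for an open map $\pi$ this operation preserves Borel levels.

\begin{proof}[Proof of Theorem~\ref{thm:B} from Proposition~\ref{prop:Bprime}]
Only the ``only if'' direction remains. Let $X$ be an analytic subset of a Polish space $W$ with a complete metric. Choose nonempty open sets $G_s\subseteq W$ with $G_\emptyset=W$, $G_s=\bigcup_iG_{s^\frown i}$, $\overline{G_{s^\frown i}}\subseteq G_s$ and $\mathrm{diam}\,G_{s^\frown i}\le2^{-|s|}$, and let $\pi(y)$ be the unique point of $\bigcap_lG_{y|l}$. The map $\pi\colon\omega^\omega\to W$ is continuous, and $\pi(N_s)=G_s$ because a point of $G_s$ lies in some $G_{s^\frown i}$, then in some $G_{s^\frown i^\frown i'}$, and so on. Thus $\pi$ is a continuous open surjection.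

Put $\tilde X=\pi^{-1}(X)$, an analytic set, and $\tilde f=f\circ\pi\in\Sigma_{m,n}(\tilde X,Y)$. For $x\in X$ let $F_x^s=N_s\cap\pi^{-1}(x)$. This is a closed subset of $\omega^\omega$ contained in $\tilde X$, hence a Polish space, and it is nonempty exactly when $x\in G_s$. For Borel $A\subseteq\tilde X$ let
\[
A^{\triangle s}=\{x\in X:A\text{ is nonmeager in }F^s_x\},\qquad A^{*s}=\{x\in X:A\text{ is comeager in }F^s_x\},
\]
where $x\in A^{*s}$ and $x\notin A^{\triangle s}$ if $F^s_x=\emptyset$. Then $A^{*s}=X\setminus(\tilde X\setminus A)^{\triangle s}$. We claim that for all $s$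
\[
A\in\boldsymbol\Sigma^0_j(\tilde X)\Rightarrow A^{\triangle s}\in\boldsymbol\Sigma^0_j(X),\qquad A\in\boldsymbol\Pi^0_j(\tilde X)\Rightarrow A^{*s}\in\boldsymbol\Pi^0_j(X).
\]
The second implication follows from the first by complementation, and the first is proved by induction on $j$. If $A=\tilde X\cap O$ with $O$ open, then by the Baire category theorem $A$ is nonmeager in $F_x^s$ if and only if it meets $F_x^s$, so $A^{\triangle s}=X\cap\pi(O\cap N_s)$ is open in $X$. If $A=\bigcup_iA_i$ with $A_i\in\boldsymbol\Pi^0_j(\tilde X)$, then $A$ is nonmeager in $F^s_x$ if and only if some $A_i$ is, if and only if some $A_i$ is comeager in some nonempty $F_x^{s'}$ with $s'\supseteq s$. So $A^{\triangle s}=\bigcup_i\bigcup_{s'\supseteq s}(G_{s'}\cap A_i^{*s'})$, which is $\boldsymbol\Sigma^0_{j+1}(X)$.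

Take the sets $Q_i$ of Proposition~\ref{prop:Bprime} for $\tilde f$ and put $X_{i,s}=G_s\cap Q_i^{*s}$. As the intersection of an open set with a $\boldsymbol\Pi^0_{m-1}(X)$ set, $X_{i,s}$ is in $\boldsymbol\Delta^0_m(X)$. The $Q_i$ cover each fiber $\pi^{-1}(x)$, so some $Q_i$ is nonmeager in it and hence comeager in some nonempty $F^s_x$; thus the $X_{i,s}$ cover $X$. Let $V\subseteq Y$ be open and write $\tilde f^{-1}(V)\cap Q_i=S\cap Q_i$ with $S\in\boldsymbol\Sigma^0_{m-n+1}(\tilde X)$. Let $x\in X_{i,s}$, so that $Q_i$ is comeager in the nonempty Polish space $F_x^s$, on which $\tilde f$ has the constant value $f(x)$. If $f(x)\in V$, then $S\supseteq Q_i\cap F^s_x$, so $x\in S^{\triangle s}$. If $x\in S^{\triangle s}$, then $S\cap Q_i\cap F_x^s\ne\emptyset$, so $f(x)\in V$. Therefore $(f|_{X_{i,s}})^{-1}(V)=X_{i,s}\cap S^{\triangle s}$, and $f|_{X_{i,s}}$ is $\boldsymbol\Sigma^0_{m-n+1}$-measurable. Finally, enumerate the $X_{i,s}$ and remove from each the union of the earlier ones. The resulting sets stay in the algebra $\boldsymbol\Delta^0_m(X)$, and measurability passes to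 restrictions.
\end{proof}

\section{The dichotomy and the decomposition}\label{sec:dich}

\begin{proposition}\label{prop:dich}
Let $X\subseteq\omega^\omega$ be nonempty and analytic, $Y$ separable metrizable, $f\colon X\to Y$ Borel, and $k\ge1$.
\begin{enumerate}
\item[(I)] Suppose that $f$ is $\boldsymbol\Sigma^0_{k+1}$-measurable. Either $X$ is a countable union of $\boldsymbol\Pi^0_k(X)$ sets on each of which $f$ is $\boldsymbol\Sigma^0_k$-measurable, or for each $C\in\boldsymbol\Sigma^0_{k+1}(\omega^\omega)$ there are a continuous $\varphi\colon\omega^\omega\to X$ and an open $V\subseteq Y$ with $\varphi^{-1}(f^{-1}(V))=C$.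
\item[(II)] Either $X$ is a countable union of sets on each of which $f$ is $\boldsymbol\Sigma^0_k$-measurable, or for each sequence $(C_i)_{i\in\omega}$ in $\boldsymbol\Sigma^0_{k+1}(\omega^\omega)$ there are a continuous $\varphi\colon\omega^\omega\to X$ and open sets $V_i\subseteq Y$ with $\varphi^{-1}(f^{-1}(V_i))=C_i$ for all $i$.
\end{enumerate}
\end{proposition}

The function of Example~\ref{ex:thomae} separates the two first alternatives for $k=1$. It is $\boldsymbol\Sigma^0_2$-measurable and continuous on $\omega^\omega\setminus C$ and on each singleton. It is not continuous on the members of any countable closed cover, since one member would contain some $N_s$, and $f$ is discontinuous at the points of $C\cap N_s$.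

Both parts are needed. For $f\in\Sigma_{m,n}$, part (I) will give pieces of the right complexity on which $f$ is only $\boldsymbol\Sigma^0_{m-1}$-measurable. Part (II) will give the right level of measurability, $m-n+1$, on pieces of unknown complexity. To use (II) we must build a set of level $m$ out of sets of level $m-n+2$, which is why a whole sequence $(C_i)$ has to be captured by one map $\varphi$.

\begin{lemma}\label{lem:code}
Let $k,l\ge1$ and $A\in\boldsymbol\Sigma^0_{k+l}(\omega^\omega)$. There is a sequence $(C_i)_{i\in\omega}$ in $\boldsymbol\Sigma^0_{k+1}(\omega^\omega)$ such that, whenever $\theta\colon\omega^\omega\to Y$ is a function and $V_i\subseteq Y$ are open sets with $\theta^{-1}(V_i)=C_i$ for all $i$, there is $T\in\boldsymbol\Sigma^0_l(Y)$ with $\theta^{-1}(T)=A$.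
\end{lemma}

\begin{proof}
For $l=1$ take $C_i=A$ for all $i$ and $T=V_0$. For $l+1$ write $A=\bigcup_i(\omega^\omega\setminus A_i)$ with $A_i\in\boldsymbol\Sigma^0_{k+l}$, and merge the sequences obtained for the $A_i$ into one. Given $\theta$ and the open sets, there are $T_i\in\boldsymbol\Sigma^0_l(Y)$ with $\theta^{-1}(T_i)=A_i$, and $T=\bigcup_i(Y\setminus T_i)$ works.
\end{proof}

The next lemma combines the two kinds of pieces. If $f|_Q$ is $\boldsymbol\Sigma^0_k$-measurable, the $\boldsymbol\Sigma^0_k$ sets witnessing this predict a value of $f$ also at points outside $Q$. We enlarge $Q$ to the set of points where a prediction is made and is correct. Correctness refers to $f$ itself, so its complexity is controlled only inside a piece on which $f$ is already somewhat simple.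

\begin{lemma}\label{lem:extend}
Let $X,Y$ be separable metrizable, $f\colon X\to Y$ and $1\le k<l$. Let $A\in\boldsymbol\Pi^0_l(X)$ with $f|_A$ $\boldsymbol\Sigma^0_l$-measurable, and let $Q\subseteq X$ with $f|_Q$ $\boldsymbol\Sigma^0_k$-measurable. There is $Q^*\in\boldsymbol\Pi^0_l(X)$ with $Q\cap A\subseteq Q^*$ and $f|_{Q^*}$ $\boldsymbol\Sigma^0_k$-measurable.
\end{lemma}

\begin{proof}
Fix a compatible metric and a countable base $(B_j)$ of $Y$, and sets $S_j\in\boldsymbol\Sigma^0_k(X)$ with $Q\cap f^{-1}(B_j)=Q\cap S_j$. Let $Q^*$ be the set of $z\in A$ such that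
\begin{enumerate}
\item[(i)] there are no $j,j'$ with $B_j\cap B_{j'}=\emptyset$, $z\in S_j$ and $f(z)\in B_{j'}$;
\item[(ii)] for every rational $\varepsilon>0$ there is $j$ with $\mathrm{diam}\,B_j<\varepsilon$ and $z\in S_j$.
\end{enumerate}
For $z\in Q$ we have $z\in S_j\iff f(z)\in B_j$, which gives (i) and (ii); so $Q\cap A\subseteq Q^*$. The points of $A$ violating (i) form a countable union of sets $S_j\cap(f|_A)^{-1}(B_{j'})\in\boldsymbol\Sigma^0_l(A)$. Condition (ii) defines a countable intersection of $\boldsymbol\Sigma^0_k$ sets, that is, a $\boldsymbol\Pi^0_{k+1}$ set, and $k+1\le l$. So $Q^*\in\boldsymbol\Pi^0_l(A)$, and since $A\in\boldsymbol\Pi^0_l(X)$, also $Q^*\in\boldsymbol\Pi^0_l(X)$.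

Let $z\in Q^*$. If $z\in S_j$, then $f(z)\in\overline{B_j}$, for otherwise some $B_{j'}\ni f(z)$ would be disjoint from $B_j$, against (i). We claim that for open $V$, $f(z)\in V$ if and only if $z\in S_j$ for some $j$ with $\overline{B_j}\subseteq V$. ``If'' has just been shown. Conversely, if the ball of rational radius $\varepsilon$ around $f(z)$ lies in $V$, take $j$ as in (ii); then $\overline{B_j}$ contains $f(z)$ and has diameter less than $\varepsilon$, so $\overline{B_j}\subseteq V$. Thus $(f|_{Q^*})^{-1}(V)\in\boldsymbol\Sigma^0_k(Q^*)$.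
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:Bprime} from Proposition~\ref{prop:dich}]
Fix $P\in\boldsymbol\Pi^0_m(\omega^\omega)\setminus\boldsymbol\Sigma^0_m(\omega^\omega)$. For continuous $\varphi\colon\omega^\omega\to X$ and $S\in\boldsymbol\Sigma^0_n(Y)$ the set $\varphi^{-1}(f^{-1}(S))$ is $\boldsymbol\Sigma^0_m$, so it differs from $P$. Since open sets are $\boldsymbol\Sigma^0_n$, $f$ is $\boldsymbol\Sigma^0_m$-measurable, in particular Borel.

Apply part (I) with $k=m-1$. If the second alternative held, then for $C=\omega^\omega\setminus P$ we would get $P=\varphi^{-1}(f^{-1}(Y\setminus V))$ with $Y\setminus V$ closed, hence $\boldsymbol\Sigma^0_n$ because $n\ge2$. This is impossible. So $X=\bigcup_iA_i$ with $A_i\in\boldsymbol\Pi^0_{m-1}(X)$ and $f|_{A_i}$ $\boldsymbol\Sigma^0_{m-1}$-measurable. If $n=2$, then $m-n+1=m-1$ and we are done.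

Let $n\ge3$ and $k=m-n+1$, so $1\le k<m-1$. Apply part (II) with this $k$. If the second alternative held, take the sequence $(C_i)$ of Lemma~\ref{lem:code} for $l=n-1$ and the set $\omega^\omega\setminus P\in\boldsymbol\Sigma^0_m=\boldsymbol\Sigma^0_{k+l}$. With $\theta=f\circ\varphi$ we would get $T\in\boldsymbol\Sigma^0_{n-1}(Y)$ with $P=\varphi^{-1}(f^{-1}(Y\setminus T))$ and $Y\setminus T\in\boldsymbol\Pi^0_{n-1}(Y)\subseteq\boldsymbol\Sigma^0_n(Y)$, which is again impossible. So $X=\bigcup_{i'}Q_{i'}$ with each $f|_{Q_{i'}}$ $\boldsymbol\Sigma^0_k$-measurable. Lemma~\ref{lem:extend} with $l=m-1$, applied to all pairs $(A_i,Q_{i'})$, gives the required cover.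
\end{proof}

\section{A model case at the first level}\label{sec:model}

This section is not used later. It shows the construction of $\varphi$ and $V$ in part (I) for $k=1$, under hypotheses that make effective methods unnecessary. Let $f\colon\omega^\omega\to Y$ and let $H$ be the set of points of continuity of $f$, a $G_\delta$ set. Call $w$ a \emph{jump point} if $f(w)\notin\overline{f(H\cap O)}$ for some open $O\ni w$; a jump point is not in $H$. Assume that $H$ and the set of jump points are both dense, as in Example~\ref{ex:thomae}. As noted there, the first alternative of (I) fails by the Baire category theorem. Let $C$ be the set of eventually zero sequences. We want $\varphi$ and $V$ with $\varphi^{-1}(f^{-1}(V))=C$.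

The following \emph{basic move} is available. Let $A\subseteq H$ be nonempty and relatively open, and let $G\subseteq Y$ be open and meet $f(A)$. Then there are an open set $V'$ with $\overline{V'}\subseteq G$, a relatively open $A'\subseteq A$ with $f(A')\cap\overline{V'}=\emptyset$, and a point $w\in f^{-1}(V')\cap\overline{A'}$. Indeed, take $a\in A$ with $f(a)\in G$ and, by continuity at $a$, a set $N_s\ni a$ with $f(N_s)\subseteq G$ and $H\cap N_s\subseteq A$. Take a jump point $w\in N_s$ with its neighborhood $O\subseteq N_s$, put $A'=H\cap O$, and let $V'$ be a small neighborhood of $f(w)$.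

Reading $x$ entry by entry, we guess at each finite stage $t\subseteq x$ whether $x\in C$. Call $t$ \emph{in} if its last entry is $0$, and \emph{out} if $t=\emptyset$ or its last entry is nonzero. An out node is never refuted, while an in node is refuted by the next nonzero entry. Accordingly let $s\le_1t$ if $s\subseteq t$ and either $s$ is out or $t$ is $s$ followed by zeros, and let $t_1$ be the largest proper $\le_1$-predecessor of $t$ (Figure~\ref{fig:order}). The initial segments of $x$ that are never refuted form an infinite $\le_1$-chain, which contains an in node if and only if $x\in C$.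

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=2]
\node (a) at (0,0) {$\emptyset$};
\node (b) at (1,0) {$1$};
\node[draw] (c) at (2,0) {$10$};
\node[draw] (d) at (3,0) {$100$};
\node (e) at (4,0) {$1002$};
\node[draw] (f) at (5,0) {$10020$};
\draw[dotted] (a)--(b);
\draw[dotted] (b)--(c);
\draw[dotted] (c)--(d);
\draw[dotted] (d)--(e);
\draw[dotted] (e)--(f);
\draw[->,thick] (b) to[bend right=30] (a);
\draw[->,thick] (c) to[bend right=30] (b);
\draw[->,thick] (d) to[bend right=30] (c);
\draw[->,thick] (e) to[bend left=20] (b);
\draw[->,thick] (f) to[bend right=30] (e);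
\end{tikzpicture}
\caption{The initial segments of a sequence beginning with $1,0,0,2,0$. Boxed nodes end in $0$ and guess that the sequence is eventually zero. Each arrow leads from a node $t$ to the last earlier node $t_1$ whose guess $t$ does not refute; the entry $2$ refutes the nodes $10$ and $100$.}
\label{fig:order}
\end{figure}

We treat the nodes one at a time. Each node $t$ receives a sequence $\sigma(t)$ of length at least $|t|$, monotonically in $t$, and $\varphi(x)=\bigcup_l\sigma(x|l)$. It also receives a nonempty set $U_t\subseteq N_{\sigma(t)}$ of candidates for $\varphi(x)$. The set $V$ is built as a union $V_0\cup V_1\cup\cdots$. For $t$ in, $U_t$ is a single point with value in some $V_i$; for $t$ out, $U_t$ is relatively open in $H$ and $f(U_t)$ misses every $\overline{V_i}$ chosen so far. Removing $f^{-1}(\overline{V_i})$ preserves relative openness, because $f|_H$ is continuous.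

\emph{Node $\emptyset$.} Put $U_\emptyset=H$.

\emph{Node $(0)$.} The basic move with $A=H$, $G=Y$ gives $V_0$, $A'$, $w$. Put $U_{(0)}=\{w\}$, let $\sigma((0))\subseteq w$, and replace $U_\emptyset$ by $U_\emptyset\setminus f^{-1}(\overline{V_0})\supseteq A'$. Then $w\in\overline{U_\emptyset}$. The nodes $(0,0),(0,0,0),\dots$ keep the point $w$.

\emph{Node $(0,1)$.} The guess is refuted, and we must return to $U_\emptyset$ without leaving $N_{\sigma((0))}$. This is possible because $w\in\overline{U_\emptyset}$, and the same return must be possible for $(0,2)$, $(0,0,1)$, and so on, at arbitrarily late times. So the relation $U_{(0)}\subseteq\overline{U_\emptyset}$ has to be preserved forever. Let $U_{(0,1)}=U_\emptyset\cap N_{\sigma((0,1))}\neq\emptyset$.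

\emph{Node $(1)$.} Let $U_{(1)}=U_\emptyset\cap N_{\sigma((1))}\ne\emptyset$.

\emph{Node $(1,0)$.} Here is the difficulty. We need $V_1$ and a point $w'\in f^{-1}(V_1)$ in the closure of $U_{(1)}\setminus f^{-1}(\overline{V_1})$, and one basic move provides these. But $V$ is one set for all $x$, so $f^{-1}(\overline{V_1})$ must also be removed from $U_\emptyset$ and $U_{(0,1)}$. This may empty $U_{(0,1)}$, or push $w$ out of $\overline{U_\emptyset}$. The remedy is to produce several disjoint candidates and count. Put $A^0=U_{(1)}$ and make three basic moves, the $q$th with $A=A^q$ and $G=Y\setminus\bigcup_{i<q}\overline{V^i}$, obtaining $V^q$, $A^{q+1}=A'$ and $w^q$. The closures $\overline{V^0},\overline{V^1},\overline{V^2}$ are pairwise disjoint. Fix $y\in U_{(0,1)}$; it is removed by at most one candidate. Also $w\notin\overline{U_\emptyset\setminus f^{-1}(\overline{V^q})}$ for at most one $q$: two such indices $q,q'$ would give a neighborhood $O$ of $w$ with $f(U_\emptyset\cap O)\subseteq\overline{V^q}\cap\overline{V^{q'}}=\emptyset$, although $w\in\overline{U_\emptyset}$. So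 one of the three candidates does no harm, and we take it as $V_1$.

In the limit, if $x\in C$ then $\varphi(x)$ is the point attached to the in nodes that $x$ never refutes. If $x\notin C$, the out nodes $t\subseteq x$ carry decreasing sets, and we need $\varphi(x)$ to lie in each $U_t$ as it was when $t$ was treated, for then $f(\varphi(x))$ misses every $V_i$. This is arranged by shrinking $U_t$ at that time, so that it is small for a complete metric on the $G_\delta$ set $H$ and its closure in $H$ lies in the current $U_{t_1}$.

Three things must be replaced in general. The set $H$ becomes the set of points not covered by any effectively coded piece, and the $U_t$ become $\Sigma^1_1$ sets, for which a Choquet strategy plays the role of the complete metric. The order $\le_1$ becomes a tower $\le_0\,\supseteq\dots\supseteq\,\le_k$. The closure becomes a tower of closure operators $\mathrm{cl}_1\supseteq\dots\supseteq\mathrm{cl}_k$, fine enough to detect $\boldsymbol\Sigma^0_j$-separation and such that the return from a refuted node can be made one level at a time.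

\section{Effective tools}\label{sec:effective}

From now on $X$, $Y$, $f$ are as in Proposition~\ref{prop:dich}, and $\mathcal B=\{B_j:j\in\omega\}$ is a countable base of $Y$ consisting of nonempty open sets. Fix Borel sets $D_j\subseteq\omega^\omega$ with $f^{-1}(B_j)=X\cap D_j$.

\subsection*{The classes $\Sigma^1_1$, $\Pi^1_1$, $\Delta^1_1$}
Let $p\in\omega^\omega$. A set $A\subseteq\omega^\omega$ is $\Sigma^1_1(p)$ if $A=\{x:\exists y\ (x,y)\in[T]\}$ for a tree $T$ on $\omega\times\omega$ recursive in $p$, where $[T]=\{(x,y):\forall l\ (x|l,y|l)\in T\}$; the definition extends to finite products of copies of $\omega$ and $\omega^\omega$ by recursive coding. Complements of $\Sigma^1_1(p)$ sets are $\Pi^1_1(p)$, and $\Delta^1_1(p)=\Sigma^1_1(p)\cap\Pi^1_1(p)$. A real $\alpha\in\omega^\omega$, or a function with values in $\omega$, is $\Delta^1_1(p)$ if its graph is. There are countably many $\Sigma^1_1(p)$ sets. Every analytic set is $\Sigma^1_1(p)$ and every Borel set is $\Delta^1_1(p)$ for a suitable $p$, and one $p$ can serve for finitely many sets. This is where the analyticity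 of $X$ and the Borelness of $f$ enter: we fix $p$ with $X\in\Sigma^1_1(p)$ and $\{(j,x):x\in D_j\}\in\Delta^1_1(p)$, and we suppress $p$ from the notation. Boldface classes keep their meaning, and refer to $\omega^\omega$ unless a space is named. In particular $A\cap f^{-1}(B_j)$ and $A\setminus f^{-1}(B_j)$ are $\Sigma^1_1$ whenever $A\subseteq X$ is.

The class $\Sigma^1_1$ contains the arithmetical relations and is closed under finite unions and intersections, quantifiers over $\omega$, the quantifier $\exists y\in\omega^\omega$, and substitution of $\Delta^1_1$ reals; dual statements hold for $\Pi^1_1$. A total function with values in $\omega$ and $\Pi^1_1$ graph is $\Delta^1_1$, since $g(z)\ne v\iff\exists v'\neq v\ g(z)=v'$. Write $(\alpha)_i(l)=\alpha(\langle i,l\rangle)$ for a recursive bijection $\langle\cdot,\cdot\rangle\colon\omega^2\to\omega$. We use the following standard facts \cite[Chapter~4]{Mo}.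
\begin{enumerate}
\item[(a)] There are a $\Pi^1_1$ set $\Lambda\subseteq\omega$ and an enumeration $(\alpha_e)_{e\in\Lambda}$ of the $\Delta^1_1$ reals such that $\{(x,e):e\in\Lambda\wedge R(x,\alpha_e)\}$ is $\Pi^1_1$ for every $\Pi^1_1$ relation $R$. Hence the quantifier $\exists\alpha\in\Delta^1_1$ preserves $\Pi^1_1$.
\item[(b)] If $R(z,e)$ is $\Pi^1_1$, with $z$ ranging over $\omega$ or over $\omega^\omega$ and $e$ over $\omega$, and $\forall z\,\exists e\,R(z,e)$, then there is a $\Delta^1_1$ function $g$ with $\forall z\,R(z,g(z))$.
\item[(c)] If $R\subseteq\omega\times\omega^\omega$ is $\Pi^1_1$ and $\forall j\,\exists\alpha\in\Delta^1_1\,R(j,\alpha)$, then there is $\alpha\in\Delta^1_1$ with $\forall j\,R(j,(\alpha)_j)$.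
\item[(d)] Disjoint $\Sigma^1_1$ subsets of $\omega$ are separated by a $\Delta^1_1$ set.
\end{enumerate}
Fact (c) follows from (a) and (b): take a $\Delta^1_1$ function $g$ with $g(j)\in\Lambda$ and $R(j,\alpha_{g(j)})$; the total function $(j,l)\mapsto\alpha_{g(j)}(l)$ has a $\Pi^1_1$ graph by (a), so it is $\Delta^1_1$.

\subsection*{The topologies $\tau_k$}
Let $(s_i)_{i\in\omega}$ be a recursive enumeration of $\omega^{<\omega}$. Define
\[
S_1(\alpha)=\bigcup\{N_{s_{\alpha(i)-1}}:\alpha(i)>0\},\qquad P_k(\alpha)=\omega^\omega\setminus S_k(\alpha),\qquad S_{k+1}(\alpha)=\bigcup_iP_k((\alpha)_i).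
\]
As $\alpha$ varies, $S_k(\alpha)$ and $P_k(\alpha)$ range over all $\boldsymbol\Sigma^0_k$ and $\boldsymbol\Pi^0_k$ sets, and the relation $x\in S_k(\alpha)$ is arithmetical. The usual operations are given by recursive operations on codes. For a countable union of $\boldsymbol\Sigma^0_k$ sets, merge the lists. For the intersection of two, distribute over the unions and note that $N_s\cap N_{s'}$ is $N_s$, $N_{s'}$ or empty, and that $P_k(\alpha)\cap P_k(\alpha')$ is the complement of a union. For $\boldsymbol\Pi^0_k\subseteq\boldsymbol\Sigma^0_{k+1}$ use a constant list. For $\boldsymbol\Sigma^0_k\subseteq\boldsymbol\Sigma^0_{k+1}$ use induction on $k$, starting from the fact that $N_s$ and $\emptyset$ are complements of recursively listed unions of basic sets.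

Consequently the countable family $\{S_k(\alpha):\alpha\in\Delta^1_1\}$ is a base for a topology $\tau_k$ on $\omega^\omega$. The topology $\tau_1$ is the usual one, $\tau_k\subseteq\tau_{k+1}$, every $\tau_k$-open set is $\boldsymbol\Sigma^0_k$, and for $\alpha\in\Delta^1_1$ the set $S_k(\alpha)$ is $\Delta^1_1$ and $P_k(\alpha)$ is both $\tau_k$-closed and $\tau_{k+1}$-open. Let $\mathrm{cl}_k$ denote $\tau_k$-closure in $\omega^\omega$.

\begin{lemma}\label{lem:cl}
If $A$ is $\Sigma^1_1$, then $\mathrm{cl}_k(A)$ is $\Sigma^1_1$ and $\boldsymbol\Pi^0_k$.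
\end{lemma}

\begin{proof}
The complement is $\tau_k$-open, hence $\boldsymbol\Sigma^0_k$. It is $\Pi^1_1$ by (a), because $x\notin\mathrm{cl}_k(A)$ if and only if $\exists\alpha\in\Delta^1_1\,[x\in S_k(\alpha)\wedge\forall y\,(y\in S_k(\alpha)\to y\notin A)]$.
\end{proof}

\subsection*{Decreasing sequences of $\Sigma^1_1$ sets}
A decreasing sequence of nonempty $\Sigma^1_1$ sets may have empty intersection. It does not if the sets are shrunk along the way so that witnesses for membership converge.

\begin{lemma}\label{lem:choquet}
There are a family of finite sequences of nonempty $\Sigma^1_1$ subsets of $\omega^\omega$, called \emph{runs}, and a map $\rho$ assigning to each run $(A_0,\dots,A_q)$ a nonempty $\Sigma^1_1$ set $\rho(A_0,\dots,A_q)\subseteq A_q$, such that: every $(A_0)$ is a run; $(A_0,\dots,A_{q+1})$ is a run if and only if $(A_0,\dots,A_q)$ is a run and $A_{q+1}\subseteq\rho(A_0,\dots,A_q)$; and if all $(A_0,\dots,A_q)$, $q\in\omega$, are runs, then $\bigcap_q\rho(A_0,\dots,A_q)\ne\emptyset$.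
\end{lemma}

\begin{proof}
For each $\Sigma^1_1$ set fix a recursive tree projecting onto it, and let $T_i$ be the tree of $A_i$. By recursion on $q$ we attach to the run sequences $u,v_0,\dots,v_q\in\omega^{q+1}$, extending those attached to $(A_0,\dots,A_{q-1})$, such that
\[
\rho(A_0,\dots,A_q)=\{x\in A_q:u\subseteq x\ \wedge\ \forall i\le q\ \exists y\supseteq v_i\ (x,y)\in[T_i]\}
\]
is nonempty. To do so pick $x\in A_q\subseteq\rho(A_0,\dots,A_{q-1})$, witnesses $y_i$ extending the old $v_i$ for $i<q$, and any witness $y_q$ for $x\in A_q$, and restrict them all to length $q+1$. Along an infinite sequence the $u$'s converge to some $x$ and the $v_i$'s to some $y_i$ with $(x,y_i)\in[T_i]$. So $x\in\bigcap_qA_{q+1}\subseteq\bigcap_q\rho(A_0,\dots,A_q)$.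
\end{proof}

The \emph{Gandy--Harrington} (GH) topology on $\omega^\omega$ has the $\Sigma^1_1$ sets as a base. No nonempty $\Sigma^1_1$ set $A$ is GH-meager: given GH-dense open sets $O_q$, choose nonempty $\Sigma^1_1$ sets $A_0\subseteq A\cap O_0$ and $A_{q+1}\subseteq\rho(A_0,\dots,A_q)\cap O_{q+1}$, and obtain a point of $A\cap\bigcap_qO_q$. The GH topology refines the usual one, so Borel sets have the GH-Baire property.

\subsection*{Louveau's separation theorem}
The point of the topologies $\tau_k$ is that, although they have only countably many basic sets, they detect every $\boldsymbol\Sigma^0_k$ separation between $\Sigma^1_1$ sets.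

\begin{theorem}[Louveau \cite{Lo}, finite levels]\label{thm:louveau}
Let $k\ge1$ and let $A,B$ be $\Sigma^1_1$. If some $\boldsymbol\Sigma^0_k$ set contains $A$ and misses $B$, then so does some $S_k(\alpha)$ with $\alpha\in\Delta^1_1$. By complementation, the same holds for $\boldsymbol\Pi^0_k$ and $P_k(\alpha)$.
\end{theorem}

Its consequence below says that a $\Sigma^1_1$ set which is $\boldsymbol\Pi^0_{k-1}$ behaves like a $\tau_k$-neighborhood of each of its points, even if it has no $\Delta^1_1$ code. By Lemma~\ref{lem:cl} this applies to the sets $\mathrm{cl}_{k-1}(A')$.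

\begin{lemma}\label{lem:meet}
Let $k\ge2$, let $A$ be $\Sigma^1_1$ and let $K$ be both $\Sigma^1_1$ and $\boldsymbol\Pi^0_{k-1}$. If $K\cap\mathrm{cl}_k(A)\ne\emptyset$, then $K\cap A\neq\emptyset$.
\end{lemma}

\begin{proof}[Proof, from Theorem~\ref{thm:louveau} at level $k-1$]
If $K\cap A=\emptyset$, then $K$ itself is a $\boldsymbol\Pi^0_{k-1}$ set containing $K$ and missing $A$, so some $P_{k-1}(\alpha)$ with $\alpha\in\Delta^1_1$ does the same. This set is $\tau_k$-open, so it misses $\mathrm{cl}_k(A)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:louveau}]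
We include a proof for completeness.

\emph{Step 1: if $A\cap\mathrm{cl}_k(B)=\emptyset$, then some $S_k(\alpha)$ with $\alpha\in\Delta^1_1$ contains $A$ and misses $B$.} The set $\Lambda'=\{e\in\Lambda:S_k(\alpha_e)\cap B=\emptyset\}$ is $\Pi^1_1$ by (a). The relation ``$x\notin A$, or $e\in\Lambda'$ and $x\in S_k(\alpha_e)$'' is $\Pi^1_1$, and by hypothesis every $x$ is related to some $e$. Let $g$ be given by (b). Then $g[A]$ is a $\Sigma^1_1$ subset of $\Lambda'$, and (d) gives a $\Delta^1_1$ set $\Lambda''$ with $g[A]\subseteq\Lambda''\subseteq\Lambda'$. The set $\bigcup_{e\in\Lambda''}S_k(\alpha_e)$ contains $A$ and misses $B$. It has a $\Delta^1_1$ code: the real $\beta$ with $(\beta)_e=\alpha_e$ for $e\in\Lambda''$, and $(\beta)_e$ a fixed recursive code for $\emptyset$ otherwise, has a $\Pi^1_1$ graph by (a), so it is $\Delta^1_1$, and unions are recursive on codes.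

\emph{Step 2.} We prove the theorem by induction on $k$, together with the statement
\begin{enumerate}
\item[$(*)_k$] if $A,B$ are $\Sigma^1_1$, $\emptyset\neq A\subseteq\mathrm{cl}_k(B)$, and $W\in\boldsymbol\Sigma^0_k$ is GH-comeager in $A$, then $W$ is GH-nonmeager in $B$.
\end{enumerate}
For $k=1$, $W$ meets $A$, so some $N_s\subseteq W$ meets $A$ and therefore $B$; the nonempty $\Sigma^1_1$ set $N_s\cap B\subseteq W$ is nonmeager. For $k\ge2$ write $W=\bigcup_iW_i$ with $W_i\in\boldsymbol\Pi^0_{k-1}$. Some $W_i$ is nonmeager in $A$, hence comeager in a nonempty $\Sigma^1_1$ set $A'\subseteq A$. The set $K=\mathrm{cl}_{k-1}(A')$ meets $\mathrm{cl}_k(B)$, since both contain $A'$, so $B'=B\cap K\neq\emptyset$ by Lemma~\ref{lem:meet}, which is available by the induction hypothesis. If $W_i$ were meager in $B'$, its complement, a $\boldsymbol\Sigma^0_{k-1}$ set, would be comeager in $B'\subseteq\mathrm{cl}_{k-1}(A')$, hence nonmeager in $A'$ by $(*)_{k-1}$, contradicting the choice of $A'$. So $W_i$ is nonmeager in the GH-open set $B'\subseteq B$, and $W$ is nonmeager in $B$.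

Now let $W\in\boldsymbol\Sigma^0_k$ contain $A$ and miss $B$. If the $\Sigma^1_1$ set $A\cap\mathrm{cl}_k(B)$ were nonempty, $(*)_k$ applied to it would give $W\cap B\neq\emptyset$. So Step~1 applies.
\end{proof}

\section{Tree orders}\label{sec:trees}

A continuous map reads its input through initial segments, and these decide only open conditions. To follow a $\boldsymbol\Sigma^0_{k+1}$ condition we single out, for each $x$, the initial segments whose guesses about $x$ are correct.

A \emph{tree order} is a partial order $\le$ on $\omega^{<\omega}$ such that $\emptyset\le t$ for all $t$, $s\le t$ implies $s\subseteq t$, and $\{s:s\le t\}$ is linearly ordered by $\le$ for each $t$. Let $h(t)$ be the number of proper $\le$-predecessors of $t$. A \emph{branch} is an infinite, downward closed $\le$-chain. The order is \emph{full} if for each $x\in\omega^\omega$ there is exactly one branch $\beta(x)$ consisting of initial segments of $x$. For a full order, $A\subseteq\omega^\omega$ is \emph{$\le$-open} if for each $x\in A$ there is $t\in\beta(x)$ with $\{y:t\in\beta(y)\}\subseteq A$.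 Unions of $\le$-open sets are $\le$-open. The order $\subseteq$ is full, and $\subseteq$-open means open. For the order $\le_1$ of Section~\ref{sec:model}, $\beta(x)$ is the set of initial segments never refuted by $x$; if $t$ is in, then $t\in\beta(y)$ only for $y=t^\frown0^\frown0\cdots$, so $C$ is $\le_1$-open.

The next lemma is the counterpart of making closed sets clopen. A node $t$ knows a finite set $I_t$ of indices $i$ for which membership in $O_i$ is already established. It guesses that below a bound $\ell(t)$ no further index will ever appear. If an index has just appeared, the bound drops to the least new index, and this choice guarantees that infinitely many guesses along each $x$ are correct.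

\begin{lemma}\label{lem:order}
Let $\le$ be a full tree order and let $O_i$, $i\in\omega$, be $\le$-open sets. There is a full tree order $\le'$ contained in $\le$ such that
\begin{enumerate}
\item[(1)] $r\le s\le t$ and $r\le't$ imply $r\le's$;
\item[(2)] all $\le$-open sets and all sets $\omega^\omega\setminus O_i$ are $\le'$-open.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $I_t$ be the set of $i\le h(t)$ such that $\{y:t\in\beta(y)\}\subseteq O_i$. If $t\le u$, then $I_t\subseteq I_u$, because branches are downward closed. Since $h$ is unbounded on branches, $x\in O_i$ if and only if $i\in I_t$ for some $t\in\beta(x)$. For $t\neq\emptyset$ with immediate $\le$-predecessor $t^-$ let $\mathrm{New}(t)=I_t\setminus I_{t^-}$, and let $\ell(t)=\min\mathrm{New}(t)$ if $\mathrm{New}(t)\ne\emptyset$ and $\ell(t)=h(t)$ otherwise; let $\ell(\emptyset)=0$. Always $\ell(t)\le h(t)$. Define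
\[
s\le't\iff s\le t\text{ and every }i\in I_t\setminus I_s\text{ satisfies }i\ge\ell(s).
\]

\emph{$\le'$ is a tree order satisfying (1).} Property (1) holds since $I_s\setminus I_r\subseteq I_t\setminus I_r$. If $s\le't$, then $\ell(s)\le\ell(t)$: for $s\ne t$ we have $\mathrm{New}(t)\subseteq I_t\setminus I_s$, whose elements are at least $\ell(s)$, and $h(t)\ge h(s)\ge\ell(s)$. If $r\le's\le't$, an element of $I_t\setminus I_r$ lies in $I_s\setminus I_r$ or in $I_t\setminus I_s$, so it is at least $\min(\ell(r),\ell(s))=\ell(r)$; thus $\le'$ is transitive. It is reflexive and antisymmetric, and $\emptyset\le't$ since $\ell(\emptyset)=0$. Two $\le'$-predecessors of $t$ are $\le$-comparable, hence $\le'$-comparable by (1).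

\emph{Existence of branches.} Let $\beta(x)=\{u_0<u_1<\cdots\}$, so that $u_{a+1}^-=u_a$, and let $\beta'(x)$ be the set of $t\in\beta(x)$ such that $t\le'u$ for all $u\in\beta(x)$ with $u\ge t$. This is a $\le'$-chain. It is infinite: given $a_0$, let $L=\bigcup_{a>a_0}\mathrm{New}(u_a)$. If $L=\emptyset$, then $I_{u_a}$ is constant for $a\ge a_0$ and all these $u_a$ are in $\beta'(x)$. Otherwise let $i=\min L\in\mathrm{New}(u_a)$ with $a>a_0$; then $\ell(u_a)=i$ and every index entering after $u_a$ lies in $L$, so $u_a\in\beta'(x)$. It is $\le'$-downward closed: let $s\le't\in\beta'(x)$ and $s\le u\in\beta(x)$. Then $s\in\beta(x)$; if $u\ge t$ then $s\le't\le'u$, and if $u\le t$ then $s\le'u$ by (1).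

\emph{Uniqueness.} Let $\gamma$ be a $\le'$-branch of initial segments of $x$. Its $\le$-downward closure is a $\le$-branch of initial segments of $x$, so it equals $\beta(x)$. For $s\in\gamma$ and $s\le u\in\beta(x)$ there is $t\in\gamma$ with $u\le t$; then $s\le't$ as $\gamma$ is a $\le'$-chain, and $s\le'u$ by (1). So $\gamma\subseteq\beta'(x)$. For $t\in\beta'(x)$ there is $s\in\gamma$ with $t\le s$; then $t\le's$, so $t\in\gamma$.

\emph{Openness.} If $t\in\beta(x)$, pick $s\in\beta'(x)$ with $s\ge t$; then $s\in\beta'(y)$ implies $s\in\beta(y)$ and $t\in\beta(y)$. So $\le$-open sets are $\le'$-open. The function $\ell$ is unbounded on $\beta'(x)$: either $\ell(t)=h(t)$ for infinitely many $t\in\beta'(x)$, or $\ell(t)\in\mathrm{New}(t)$ for infinitely many, and the sets $\mathrm{New}(t)$, $t\in\beta(x)$, are pairwise disjoint. Let $x\notin O_i$ and take $s\in\beta'(x)$ with $\ell(s)>i$; then $i\notin I_s$. If $s\in\beta'(y)$ and $u\in\beta(y)$, then $i\notin I_u$: for $u\le s$ by monotonicity, for $u\ge s$ because $s\le'u$. So $y\notin O_i$.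
\end{proof}

\begin{lemma}\label{lem:tower}
Let $k\ge1$, $\emptyset\ne J\subseteq\omega$, and let $C_i$, $i\in J$, be $\boldsymbol\Sigma^0_{k+1}$ subsets of $\omega^\omega$. There are full tree orders $\le_0,\dots,\le_k$, with $\le_0$ equal to $\subseteq$ and $\le_{j+1}$ contained in $\le_j$, and finite sets $\mathrm{In}(t)\subseteq J$ such that
\begin{enumerate}
\item[(1)] $r\le_js\le_jt$ and $r\le_{j+1}t$ imply $r\le_{j+1}s$, for $j<k$;
\item[(2)] $\mathrm{In}(\emptyset)=\emptyset$, and $r\le_kt$ implies $\mathrm{In}(r)\subseteq\mathrm{In}(t)$;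
\item[(3)] $x\in C_i$ if and only if $i\in\mathrm{In}(t)$ for some $t$ in the $\le_k$-branch $\beta_k(x)$ of $x$.
\end{enumerate}
\end{lemma}

\begin{proof}
Choose nonempty countable families $\mathcal S_j\subseteq\boldsymbol\Sigma^0_j$, $1\le j\le k+1$, with $\mathcal S_{k+1}=\{C_i:i\in J\}$ and each member of $\mathcal S_{j+1}$ a union of complements of members of $\mathcal S_j$. The members of $\mathcal S_1$ are $\le_0$-open. If the members of $\mathcal S_j$ are $\le_{j-1}$-open, obtain $\le_j$ from $\le_{j-1}$ and $\mathcal S_j$ by Lemma~\ref{lem:order}; then the members of $\mathcal S_{j+1}$ are $\le_j$-open. So the $C_i$ are $\le_k$-open. Let $\mathrm{In}(t)$ be the set of $i\in J$ such that $i$ is less than the $\le_k$-height of $t$ and $\{y:t\in\beta_k(y)\}\subseteq C_i$. Properties (2) and (3) follow as for the sets $I_t$ above.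
\end{proof}

For $t\neq\emptyset$ and $j\le k$ let $t_j$ be the largest proper $\le_j$-predecessor of $t$; thus $t_0$ is $t$ without its last entry. For $j<k$, the node $t_{j+1}$ is a proper $\le_j$-predecessor of $t$, so $t_{j+1}\le_jt_j\le_jt$, and (1) gives
\begin{equation}\label{eq:ladder}
t_{j+1}\le_{j+1}t_j\qquad(j<k).
\end{equation}
This ladder from $t_0$ down to $t_k$ is the route for the return from refuted nodes.

\section{Proof of the dichotomy}\label{sec:proof}

We prove the two parts of Proposition~\ref{prop:dich} together, speaking of case I and case II.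

\subsection*{The uncovered set}
For $\alpha\in\omega^\omega$ let $X_\alpha=\{z\in X:\forall j\,(z\in S_k((\alpha)_j)\leftrightarrow z\in D_j)\}$. On $X_\alpha$ the function $f$ is $\boldsymbol\Sigma^0_k$-measurable, with witnesses coded by $\alpha$. Put
\begin{align*}
H_{\mathrm{I}}&=X\setminus\bigcup\{P_k(\gamma):\gamma\in\Delta^1_1\text{ and }X\cap P_k(\gamma)\subseteq X_\alpha\text{ for some }\alpha\in\Delta^1_1\},\\
H_{\mathrm{II}}&=X\setminus\bigcup\{X_\alpha:\alpha\in\Delta^1_1\}.
\end{align*}
The relation $X\cap P_k(\gamma)\subseteq X_\alpha$ reads $\forall z\,[z\notin X\vee z\notin P_k(\gamma)\vee\forall j\,(z\in S_k((\alpha)_j)\leftrightarrow z\in D_j)]$ and is $\Pi^1_1$. So by (a) both sets are $\Sigma^1_1$. Let $H$ be $H_{\mathrm I}$ in case I and $H_{\mathrm{II}}$ in case II. The unions are countable, so if $H=\emptyset$ the first alternative holds. Assume $H\neq\emptyset$. Louveau's theorem turns the failure of an effective decomposition into discontinuity everywhere on $H$.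

\begin{lemma}\label{lem:disc}
Let $A\subseteq H$ be nonempty and $\Sigma^1_1$. Put $K=X\cap\mathrm{cl}_k(A)$ in case I and $K=A$ in case II. Then $f|_K$ is not $\tau_k$-continuous.
\end{lemma}

\begin{proof}
The set $K$ is $\Sigma^1_1$. Suppose that $f|_K$ is $\tau_k$-continuous. Then for each $j$ some $\tau_k$-open, hence $\boldsymbol\Sigma^0_k$, set contains $K\cap D_j$ and misses $K\setminus D_j$. By Theorem~\ref{thm:louveau} some $S_k(\alpha)$ with $\alpha\in\Delta^1_1$ does so, and this property of $(j,\alpha)$ is $\Pi^1_1$. By (c) there is $\alpha\in\Delta^1_1$ with $K\subseteq X_\alpha$. In case II this contradicts $\emptyset\ne A\subseteq H$. In case I the $\boldsymbol\Pi^0_k$ set $\mathrm{cl}_k(A)$ contains $A$ and misses the $\Sigma^1_1$ set $X\setminus X_\alpha$. Theorem~\ref{thm:louveau} gives $\gamma\in\Delta^1_1$ with $A\subseteq P_k(\gamma)$ and $X\cap P_k(\gamma)\subseteq X_\alpha$, so $A\cap H=\emptyset$, again a contradiction.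
\end{proof}

The next lemma is the basic move. In case II the point with value in $V$ is found inside $H$, so further moves can be made from it; this is necessary, since infinitely many indices $i$ may have to be served along one branch. In case I the point may lie outside $H$, which is harmless because there is only one index. But then its value is not controlled by $f(A)$, and this is the one place where $\boldsymbol\Sigma^0_{k+1}$-measurability of $f$ is used.

\begin{lemma}\label{lem:move}
Let $E\subseteq H$ be $\Sigma^1_1$, and put $\Omega=X$ in case I and $\Omega=E$ in case II. Let $A\subseteq E$ be nonempty and $\Sigma^1_1$, and let $V^0,\dots,V^{q-1}\in\mathcal B$ satisfy $f(A)\cap\overline{V^i}=\emptyset$ for $i<q$. Then there are $V\in\mathcal B$ disjoint from $V^0,\dots,V^{q-1}$ and a nonempty $\Sigma^1_1$ set $A'\subseteq A$ with $f(A')\cap\overline V=\emptyset$ and $\Omega\cap f^{-1}(V)\cap\mathrm{cl}_k(A')\ne\emptyset$.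
\end{lemma}

\begin{proof}
Pick $G\in\mathcal B$ meeting $f(A)$ and disjoint from all $\overline{V^i}$. It suffices to find a $\Sigma^1_1$ set $A_G\subseteq A$, a set $V'\in\mathcal B$ and a point
\begin{equation}\label{eq:w}
w\in\Omega\cap f^{-1}(V'\cap G)\cap\mathrm{cl}_k(A_G\setminus f^{-1}(V')),
\end{equation}
for then $A'=A_G\setminus f^{-1}(V')$ and any $V\in\mathcal B$ with $f(w)\in V\subseteq\overline V\subseteq V'\cap G$ are as required.

\emph{Case II.} Let $A_G=A\cap f^{-1}(G)\neq\emptyset$. By Lemma~\ref{lem:disc}, $f|_{A_G}$ is $\tau_k$-discontinuous at some $w\in A_G$: there is $V'\in\mathcal B$ containing $f(w)$ such that every $\tau_k$-neighborhood of $w$ meets $A_G\setminus f^{-1}(V')$. As $w\in E=\Omega$, \eqref{eq:w} holds.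

\emph{Case I.} The $\Sigma^1_1$ sets $f^{-1}(G)$ and $X\setminus f^{-1}(G)$ are separated by a $\boldsymbol\Sigma^0_{k+1}$ set, so by Theorem~\ref{thm:louveau} $f^{-1}(G)=X\cap\bigcup_iP_k((\alpha)_i)$ for some $\alpha\in\Delta^1_1$. Choose $i$ with $A_G=A\cap P_k((\alpha)_i)\ne\emptyset$. Since $P_k((\alpha)_i)$ is $\tau_k$-closed, $K=X\cap\mathrm{cl}_k(A_G)\subseteq f^{-1}(G)$. By Lemma~\ref{lem:disc} there are $x\in K$ and an open $G'\ni f(x)$ such that every $\tau_k$-neighborhood of $x$ contains a point of $K\setminus f^{-1}(G')$. These points need not be in $A_G$, so there are two possibilities. Choose $V^*\in\mathcal B$ with $f(x)\in V^*\subseteq\overline{V^*}\subseteq G'$. If $x\in\mathrm{cl}_k(A_G\setminus f^{-1}(V^*))$, take $w=x$ and $V'=V^*$. Otherwise there is a $\tau_k$-open $O\ni x$ with $O\cap A_G\subseteq f^{-1}(V^*)$. Take $w\in K\cap O$ with $f(w)\notin G'$, and $V'\in\mathcal B$ with $f(w)\in V'$ and $V'\cap V^*=\emptyset$. Since $w\in O\cap\mathrm{cl}_k(A_G)$ we have $w\in\mathrm{cl}_k(O\cap A_G)$, and $O\cap A_G\subseteq A_G\setminus f^{-1}(V')$. In both situations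 $w\in K\subseteq f^{-1}(G)$, so \eqref{eq:w} holds.
\end{proof}

\subsection*{The construction}
In case I let $J=\{0\}$ and $C_0=C$; in case II let $J=\omega$. Take the orders $\le_j$ and the sets $\mathrm{In}(t)$ of Lemma~\ref{lem:tower}. Enumerate $\omega^{<\omega}$ in type $\omega$ so that each node comes after its proper initial segments, and treat the nodes in this order. After each step we have the finite set $\mathcal T$ of treated nodes; sequences $\sigma(s)\in\omega^{<\omega}$ for $s\in\mathcal T$, fixed when $s$ is treated; sets $U_s$ for $s\in\mathcal T$, which may shrink at later steps; and finite sets $\mathcal V_i\subseteq\mathcal B$ for $i\in J$, initially empty, which may grow. For all $r,s\in\mathcal T$: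
\begin{enumerate}
\item[(U1)] $U_s$ is a nonempty $\Sigma^1_1$ subset of $X\cap N_{\sigma(s)}$, $|\sigma(s)|\ge|s|$, and $\sigma(r)\subseteq\sigma(s)$ if $r\subseteq s$;
\item[(U2)] if $r\le_js$ and $1\le j\le k$, then $U_s\subseteq\mathrm{cl}_j(U_r)$;
\item[(U3)] if $i\in J\setminus\mathrm{In}(s)$ and $V\in\mathcal V_i$, then $f(U_s)\cap V=\emptyset$;
\item[(U4)] if $i\in\mathrm{In}(s)$, then $f(U_s)\subseteq V$ for some $V\in\mathcal V_i$;
\item[(U5)] $U_s\subseteq H$ in case II, and in case I if $\mathrm{In}(s)=\emptyset$.
\end{enumerate}
Conditions (U3) and (U4) say that the candidates at $s$ behave as $s$ guesses, (U2) keeps all future returns possible, and (U5) keeps Lemma~\ref{lem:move} applicable. When $t$ is treated we define a nonempty $\Sigma^1_1$ set $R_t$ and a run $\mathrm{run}(t)$ ending with $R_t$, and the initial value of $U_t$ is $U_t^b=\rho(\mathrm{run}(t))\subseteq R_t$. For the root, $\sigma(\emptyset)=\emptyset$, $R_\emptyset=H$ and $\mathrm{run}(\emptyset)=(H)$; the conditions hold since $\mathrm{In}(\emptyset)=\emptyset$ and all $\mathcal V_i$ are empty.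

Let $t\neq\emptyset$ be the next node. Below, $\mathcal T$, $U_s$ and $\mathcal V_i$ denote the values just before $t$ is treated. All proper initial segments of $t$ are in $\mathcal T$ and no element of $\mathcal T$ extends $t$, so the new instances of (U2) are those with $s=t$.

\subsection*{Returning along the ladder}
The node $t$ inherits its promises from $t_k$, but continuity of $\varphi$ confines it to $N_{\sigma(t_0)}$, and (U2) confines it to the sets $\mathrm{cl}_j(U_{t_j})$. Define $\Sigma^1_1$ sets
\[
E_1=U_{t_1}\cap N_{\sigma(t_0)},\qquad E_{j+1}=U_{t_{j+1}}\cap\mathrm{cl}_j(E_j)\quad(1\le j<k).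
\]
They are nonempty. By \eqref{eq:ladder} and (U2), $U_{t_0}\subseteq\mathrm{cl}_1(U_{t_1})$, so the open set $N_{\sigma(t_0)}\supseteq U_{t_0}$ meets $U_{t_1}$. If $E_j\neq\emptyset$, then $K=\mathrm{cl}_j(E_j)$ is $\Sigma^1_1$ and $\boldsymbol\Pi^0_j$, and $E_j\subseteq U_{t_j}\subseteq\mathrm{cl}_{j+1}(U_{t_{j+1}})$ by \eqref{eq:ladder} and (U2). So $K$ meets $\mathrm{cl}_{j+1}(U_{t_{j+1}})$, and $E_{j+1}\ne\emptyset$ by Lemma~\ref{lem:meet}.

Let $E=E_k\subseteq U_{t_k}$. The set $\mathrm{cl}_j(E_j)$ is $\tau_{j+1}$-closed and contains $E_{j+1}$, so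
\[
\mathrm{cl}_k(E)=\mathrm{cl}_k(E_k)\subseteq\dots\subseteq\mathrm{cl}_1(E_1)\subseteq N_{\sigma(t_0)} .
\]
If $r<_jt$, then $r\le_jt_j$, so $E_j\subseteq U_{t_j}\subseteq\mathrm{cl}_j(U_r)$ by (U2). Hence
\begin{equation}\label{eq:E}
E\subseteq\mathrm{cl}_j(U_r)\qquad\text{whenever }1\le j\le k\text{ and }r<_jt .
\end{equation}

\subsection*{Nodes without a new promise}
Suppose $\mathrm{In}(t)=\mathrm{In}(t_k)$. Choose $\sigma(t)\supseteq\sigma(t_0)$ of length at least $|t|$ with $R_t=E\cap N_{\sigma(t)}\ne\emptyset$. Since $R_t\subseteq U_{t_k}\subseteq U^b_{t_k}=\rho(\mathrm{run}(t_k))$, the sequence $\mathrm{run}(t)=\mathrm{run}(t_k)^\frown R_t$ is a run. Nothing else changes. Condition (U2) for $t$ is \eqref{eq:E}, and (U3)--(U5) for $t$ follow from those for $t_k$ because $U_t^b\subseteq U_{t_k}$.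

\subsection*{Commitments}
Suppose $\Gamma=\mathrm{In}(t)\setminus\mathrm{In}(t_k)\ne\emptyset$; we call $t$ a \emph{commitment}. In case I this forces $\mathrm{In}(t_k)=\emptyset$ and $\mathrm{In}(t)=J$. So in both cases $E\subseteq U_{t_k}\subseteq H$ by (U5). Let $\Omega$ be as in Lemma~\ref{lem:move} for this $E$. We shall add one set $V\in\mathcal B$ to all $\mathcal V_i$, $i\in\Gamma$. To keep (U3), $f^{-1}(V)$ must be removed from some $U_s$, and to keep (U2) the loss must be propagated upward. For $V\in\mathcal B$ define, by recursion on $|s|$ for $s\in\mathcal T$,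
\begin{align*}
U^V_s&=\{z\in U_s: f(z)\notin V\text{ if }\Gamma\not\subseteq\mathrm{In}(s),\ \text{and }z\in\mathrm{cl}_j(U_r^V)\text{ whenever }1\le j\le k,\ r<_js\},\\
E^V&=\{z\in E:z\in\mathrm{cl}_j(U_r^V)\text{ whenever }1\le j\le k,\ r<_jt\}.
\end{align*}
These sets are $\Sigma^1_1$ by Lemma~\ref{lem:cl}. They may be empty, but a given point is lost for only boundedly many pairwise disjoint choices of $V$. Define, for all nodes $s$, $c_s=1+\sum c_r$, the sum being over all pairs $(r,j)$ with $1\le j\le k$ and $r<_js$.

\begin{lemma}\label{lem:count}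
Let $V^0,\dots,V^M\in\mathcal B$ be pairwise disjoint. Each $z\in U_s$, $s\in\mathcal T$, lies outside $U_s^{V^q}$ for at most $c_s$ indices $q$, and each $z\in E$ lies outside $E^{V^q}$ for at most $c_t$ indices $q$.
\end{lemma}

\begin{proof}
We use induction on $|s|$. First, $f(z)\in V^q$ for at most one $q$. Next let $r<_js$; then $z\in\mathrm{cl}_j(U_r)$ by (U2). Suppose that $z\notin\mathrm{cl}_j(U_r^{V^q})$ for $c_r+1$ indices $q$. Intersecting finitely many neighborhoods gives a $\tau_j$-open $O\ni z$ missing these $c_r+1$ sets $U_r^{V^q}$. Any point of the nonempty set $O\cap U_r$ contradicts the induction hypothesis for $r$. So the pair $(r,j)$ accounts for at most $c_r$ indices, and the total is at most $c_s$. For $z\in E$ the same argument applies, with \eqref{eq:E} in place of (U2).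
\end{proof}

Fix points $x_s\in U_s$ for $s\in\mathcal T$. We look for $V\in\mathcal B$ such that
\begin{enumerate}
\item[($\alpha$)] $x_s\in U^V_s$ for all $s\in\mathcal T$, and
\item[($\beta$)] $\Omega\cap f^{-1}(V)\cap\mathrm{cl}_k(E^V)\neq\emptyset$.
\end{enumerate}
Lemma~\ref{lem:count} bounds the failures of ($\alpha$) directly. For ($\beta$) no point can be fixed in advance; instead, each failure is recorded by shrinking a subset of $E$, so that all failures end up charged to a single point. Let $M=c_t+\sum_{s\in\mathcal T}c_s$ and $A^0=E$. In round $q=0,\dots,M$ we are given pairwise disjoint $V^0,\dots,V^{q-1}\in\mathcal B$ and a nonempty $\Sigma^1_1$ set $A^q\subseteq E$ with $f(A^q)\cap\overline{V^i}=\emptyset$ for $i<q$. Lemma~\ref{lem:move} gives $V^q$ and $A'\subseteq A^q$. If $V^q$ satisfies ($\alpha$) and ($\beta$), we stop. If ($\beta$) fails, take $x\in\Omega\cap f^{-1}(V^q)\cap\mathrm{cl}_k(A')$. Then $x\notin\mathrm{cl}_k(E^{V^q})$, so some basic $\tau_k$-open set $O\ni x$ misses $E^{V^q}$; put $A^{q+1}=A'\cap O$, a nonempty $\Sigma^1_1$ set disjoint from $E^{V^q}$.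 If ($\beta$) holds and ($\alpha$) fails, put $A^{q+1}=A'$. Either way $f(A^{q+1})\cap\overline{V^i}=\emptyset$ for $i\le q$.

Suppose that we never stop. By Lemma~\ref{lem:count} at most $\sum_sc_s$ of the $M+1$ sets $V^q$ violate ($\alpha$), so at least $c_t+1$ of them violate ($\beta$). A point $z\in A^{M+1}\subseteq E$ then lies outside $E^{V^q}$ for at least $c_t+1$ indices $q$, contradicting Lemma~\ref{lem:count}. So we stop, at a set $V$.

Replace each $U_s$, $s\in\mathcal T$, by $U_s^V$, and add $V$ to $\mathcal V_i$ for all $i\in\Gamma$. By ($\beta$) and $\mathrm{cl}_k(E^V)\subseteq\mathrm{cl}_k(E)\subseteq N_{\sigma(t_0)}$ there is $\sigma(t)\supseteq\sigma(t_0)$ of length at least $|t|$ with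
\[
R_t=N_{\sigma(t)}\cap\Omega\cap f^{-1}(V)\cap\mathrm{cl}_k(E^V)\neq\emptyset .
\]
In case II, $R_t\subseteq E\subseteq U_{t_k}^b$, and we let $\mathrm{run}(t)=\mathrm{run}(t_k)^\frown R_t$. In case I we start afresh with $\mathrm{run}(t)=(R_t)$. We check the conditions, with $U_s$ still denoting the old values.
\begin{enumerate}
\item[(U1)] The sets $U^V_s$ are nonempty by ($\alpha$), and $R_t\subseteq\Omega\cap N_{\sigma(t)}\subseteq X\cap N_{\sigma(t)}$.
\item[(U2)] For $s\in\mathcal T$ this is the definition of $U_s^V$. For $r<_jt$, the set $\mathrm{cl}_j(U_r^V)$ contains $E^V$ and is $\tau_j$-closed, hence $\tau_k$-closed, so it contains $\mathrm{cl}_k(E^V)\supseteq R_t$.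
\item[(U3)] Let $s\in\mathcal T$ and $i\notin\mathrm{In}(s)$. The old members of $\mathcal V_i$ are avoided since $U^V_s\subseteq U_s$. If $V$ was added to $\mathcal V_i$, then $i\in\Gamma\setminus\mathrm{In}(s)$, so $f(U_s^V)\cap V=\emptyset$. For $t$, nothing is required in case I, as $\mathrm{In}(t)=J$. In case II, if $i\notin\mathrm{In}(t)$ then $i\notin\Gamma$, so $\mathcal V_i$ is unchanged, and $i\notin\mathrm{In}(t_k)$; now use $R_t\subseteq E\subseteq U_{t_k}$.
\item[(U4)] For $s\in\mathcal T$ this persists because $U^V_s\subseteq U_s$. For $t$ and $i\in\Gamma$ use $V$. For $t$ and $i\in\mathrm{In}(t_k)$, which occurs only in case II, use $R_t\subseteq E\subseteq U_{t_k}$.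
\item[(U5)] For $s\in\mathcal T$ this persists. For $t$, $R_t\subseteq E\subseteq H$ in case II, and nothing is required in case I.
\end{enumerate}

\subsection*{The limit}
Put $\varphi(x)=\bigcup_l\sigma(x|l)$. By (U1), $\varphi\colon\omega^\omega\to\omega^\omega$ is well defined and continuous. Let $V_i$ be the union of all sets that are ever put into $\mathcal V_i$; it is open.

Fix $x$ and write $\beta_k(x)=\{t^0<_kt^1<_k\cdots\}$. Since $\beta_k(x)$ is downward closed, $t^0=\emptyset$ and $(t^{q+1})_k=t^q$. In case I at most one $t^q$ is a commitment, since $\mathrm{In}(t^{q'})=J$ for all $q'\ge q$; let $q_0$ be its index if it exists. In case II, and in case I if there is no such commitment, let $q_0=0$. Then $\mathrm{run}(t^q)=(R_{t^{q_0}},\dots,R_{t^q})$ for $q\ge q_0$, and Lemma~\ref{lem:choquet} gives a point in $\bigcap_{q\ge q_0}U^b_{t^q}$. This point lies in $\bigcap_{q\ge q_0}N_{\sigma(t^q)}=\{\varphi(x)\}$, the $t^q$ being initial segments of $x$ of unbounded length. Hence $\varphi(x)\in U_{t^q}^b\subseteq X$ for all $q\ge q_0$.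

If $x\in C_i$, then $i\in\mathrm{In}(t^q)$ for some, hence all large, $q$. Condition (U4), right after such a $t^q$ with $q\ge q_0$ is treated, gives $f(\varphi(x))\in V_i$. If $x\notin C_i$, then $i\notin\mathrm{In}(t^q)$ for all $q$. Any set $V$ that enters $\mathcal V_i$ does so before $t^q$ is treated, for some large $q\ge q_0$, and (U3) right after that step gives $f(\varphi(x))\notin V$. So $f(\varphi(x))\notin V_i$. Therefore $\varphi^{-1}(f^{-1}(V_i))=C_i$ for all $i\in J$, which is the second alternative.

This proves Proposition~\ref{prop:dich}, and with it Proposition~\ref{prop:Bprime} and Theorems~\ref{thm:B}, \ref{thm:A} and~\ref{thm:C}.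

\begin{thebibliography}{9}

\bibitem{Ke} Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{Lo} Louveau, Trans. AMS \textbf{260} (1980), 363--378.

\bibitem{Mo} Moschovakis, \emph{Descriptive Set Theory}.

\bibitem{MR} Luca Motto Ros, \emph{On the structure of finite level and $\omega$-decomposable Borel functions}, arXiv:1206.0795 (2012).

\end{thebibliography}
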